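\title{The average connectivity of orientations of maximal outerplanar graphs: the constant $19/18$}

\begin{abstract}
The average connectivity of a digraph is the average, over all ordered pairs $(u,v)$ of distinct vertices, of the maximum number of internally disjoint directed paths from $u$ to $v$. We prove the conjecture that every maximal outerplanar graph of order $n\ge4$ has an orientation of average connectivity at least $19/18$. More precisely, if the graph has $\ell$ vertices of degree $2$, then some orientation has average connectivity at least $1+\frac{2(n-\ell)^2}{9n(n-1)}$, which is larger than $19/18$. This bound is asymptotically sharp for every limiting value of $\ell/n$, and $19/18$ is the infimum over all maximal outerplanar graphs of order at least $4$.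
\end{abstract}

\section{Introduction}

All graphs are finite and simple. An \emph{orientation} of a graph $G$ is a digraph $D$ obtained by giving a direction to every edge of $G$; we write $u\to v$ for an arc, and $u\leadsto v$ for a directed path from $u$ to $v$. Distinct paths from $u$ to $v$ are \emph{internally disjoint} if no two of them share a vertex other than $u$ and $v$. For distinct vertices $u,v$ of a digraph $D$ of order $n$, the \emph{connectivity from $u$ to $v$}, written $\kappa_D(u,v)$, is the maximum number of internally disjoint directed paths from $u$ to $v$. The \emph{total} and the \emph{average connectivity} of $D$ are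
\[
K(D)=\sum_{u\ne v}\kappa_D(u,v),\qquad \bar\kappa(D)=\frac{K(D)}{n(n-1)},
\]
where the sum runs over ordered pairs. For a graph $G$, let $\bar\kappa_{\max}(G)$ be the maximum of $\bar\kappa(D)$ over all orientations $D$ of $G$. It measures how many independent routes a typical pair can keep when every edge must be made one-way and the directions are chosen as well as possible.

A graph is \emph{outerplanar} if it can be drawn in the plane without crossings and with all vertices on the outer face, and \emph{maximal outerplanar} if no edge can be added while keeping it outerplanar. A maximal outerplanar graph of order at least $3$ has a Hamiltonian cycle. Directing this cycle cyclically and the other edges arbitrarily gives an orientation that is \emph{strong}, meaning that $\kappa_D(u,v)\ge1$ for all $u\ne v$. So $\bar\kappa_{\max}(G)\ge1$ costs nothing, and the question is how much more than $1$ can be guaranteed. The following conjecture is posed in \cite{CDGOM}: \emph{every maximal outerplanar graph $G$ of order at least $4$ satisfies $\bar\kappa_{\max}(G)\ge 19/18$.} We prove it with strict inequality and show that the constant cannot be increased.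

\begin{theorem}\label{thm:lower}
Let $G$ be a maximal outerplanar graph of order $n\ge4$ with $\ell$ vertices of degree $2$. Then
\[
\bar\kappa_{\max}(G)\ \ge\ 1+\frac{2(n-\ell)^2}{9\,n(n-1)}\ \ge\ 1+\frac{n}{18(n-1)}\ >\ \frac{19}{18}.
\]
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every $\lambda\in[0,\frac12]$ there is a sequence of maximal outerplanar graphs $G$, of order $n$ and with $\ell$ vertices of degree $2$, along which
\[
n\to\infty,\qquad \frac{\ell}{n}\to\lambda,\qquad \bar\kappa_{\max}(G)\to 1+\frac29(1-\lambda)^2 .
\]
For $\lambda=\frac12$ the limit is $\frac{19}{18}$. Hence the infimum of $\bar\kappa_{\max}(G)$ over all maximal outerplanar graphs $G$ of order at least $4$ is $\frac{19}{18}$, and it is not attained.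
\end{theorem}

Since $\ell\le n/2$ always holds (fact (F5) below), Theorem~\ref{thm:sharp} says that the first bound of Theorem~\ref{thm:lower} is asymptotically sharp for every possible limiting proportion of vertices of degree $2$.

Section~\ref{sec:polygons} collects the facts on triangulated polygons. Section~\ref{sec:double} reduces both theorems to counting pairs with $\kappa_D\ge2$ and explains where $19/18$ comes from. Theorem~\ref{thm:lower} is proved in Sections~\ref{sec:sink} and~\ref{sec:balance}, and Theorem~\ref{thm:sharp} in Sections~\ref{sec:valve} and~\ref{sec:family}.

\section{Triangulated polygons}\label{sec:polygons}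

We use the standard description: the maximal outerplanar graphs of order $n\ge3$ are the triangulations of a convex $n$-gon by noncrossing diagonals. The boundary of the polygon is the \emph{outer cycle}, a Hamiltonian cycle; its $n$ edges are the \emph{outer edges}, and the remaining $n-3$ edges are the \emph{chords}. So $G$ has $2n-3$ edges. The bounded faces are the \emph{triangles}; an outer edge lies in one triangle and a chord in two. Gluing two triangulated polygons along an outer edge of each gives again a triangulated polygon.

Deleting the ends of an edge $xy$ from the outer cycle leaves two arcs, whose vertex sets are the two \emph{sides} of $xy$. Both sides of a chord are nonempty, and one side of an outer edge is empty. For a nonempty side $U$ of $xy$, the \emph{piece} on $xy$ with side $U$ is the induced subgraph $P=G[U\cup\{x,y\}]$. It is a triangulated polygon with outer edge $xy$, its \emph{root edge}; the vertices of $U$ are its \emph{non-root} vertices. If $xy$ is an outer edge, the piece on $xy$ is $G$ itself.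

\begin{itemize}
\item[(F1)] \emph{No edge joins the two sides of an edge $xy$}, since it would cross $xy$. Hence every path between the two sides contains $x$ or $y$, and a non-root vertex of a piece $P$ has the same degree in $P$ as in $G$.
\item[(F2)] \emph{If $u,v$ are not adjacent, they lie on different sides of some chord.} Indeed, the segment $uv$ enters a triangle at $u$ and leaves it by crossing the opposite edge, which therefore has $u$ on one side and $v$ on the other.
\item[(F3)] \emph{Splitting a piece at its apex.} Let $P$ be a piece with root edge $xy$, and let $xyz$ be the triangle of $P$ containing $xy$; we call $z$ the \emph{apex}. Let $P_1$ be the piece on the side of $xz$ not containing $y$, or the single edge $xz$ if that side is empty; define $P_2$ on $zy$ in the same way. Then $P_1$ and $P_2$ share only the vertex $z$, and by (F1) every edge of $P$ other than $xy$ lies in $P_1$ or in $P_2$. In particular every $x$--$y$ path in $P$ other than the edge $xy$ passes through $z$.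
\item[(F4)] \emph{The dual graph is a tree.} Its vertices are the $n-2$ triangles, and two triangles are adjacent when they share a chord, so its edges correspond to the chords.
\item[(F5)] \emph{Degrees.} Call a vertex an \emph{ear} if it has degree $2$ and \emph{heavy} if it has degree at least $3$. Both ends of a chord are heavy. For $n\ge4$ no two ears are adjacent: if ears $u,v$ were adjacent, with triangle $uvw$, then $w$ would separate $\{u,v\}$ from the remaining vertices, which is impossible in a graph with a Hamiltonian cycle. So no two ears are consecutive on the outer cycle, and $\ell\le n/2$.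
\end{itemize}

Throughout, $\ell$ is the number of ears and $N=n-\ell$ the number of heavy vertices, so $N\ge n/2\ge2$ when $n\ge4$. The \emph{weight} of a side is its number of heavy vertices. The two sides of a chord have total weight $N-2$.

\section{Double pairs and the constant $19/18$}\label{sec:double}

Connectivities in an orientation of a triangulated polygon are small.

\begin{lemma}\label{lem:ceiling}
Let $D$ be an orientation of a maximal outerplanar graph $G$ of order at least $3$, and let $u\ne v$.
\begin{itemize}
\item[(a)] $\kappa_D(u,v)+\kappa_D(v,u)\le\deg_G(u)$.
\item[(b)] If $u$ and $v$ are not adjacent, then $\kappa_D(u,v)\le2$.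
\item[(c)] In all cases $\kappa_D(u,v)\le3$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Internally disjoint paths from $u$ to $v$ begin with different arcs, so $\kappa_D(u,v)$ is at most the out-degree of $u$; in the same way $\kappa_D(v,u)$ is at most the in-degree of $u$. (Part (a) holds in any graph.)

(b) By (F2) and (F1) there is a chord $xy$ such that every $u$--$v$ path has $x$ or $y$ as an internal vertex.

(c) Let $uv$ be an edge. A $u$--$v$ path other than this edge has its interior in one side of $uv$ by (F1), and then passes through the apex of the piece on that side by (F3). So besides the edge $uv$ there is at most one path for each side in a family of internally disjoint paths.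
\end{proof}

Part (a) shows why the hypotheses of the conjecture are needed. If all vertices of a graph have degree $2$, then every orientation has $\bar\kappa\le1$. This applies to the triangle, the maximal outerplanar graph of order $3$, and to every longer cycle, which is outerplanar but not maximal.

An ordered pair $(u,v)$ of \emph{heavy} vertices with $\kappa_D(u,v)\ge2$ is a \emph{double pair} of $D$; let $m(D)$ be the number of double pairs. Up to a linear error, $m(D)$ is the quantity to be maximized.

\begin{lemma}\label{lem:reduce}
Let $D$ be an orientation of a maximal outerplanar graph of order $n\ge4$. Then $K(D)\le n(n-1)+m(D)+4n$. If $D$ is strong, then $K(D)\ge n(n-1)+m(D)$.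
\end{lemma}

\begin{proof}
If $u$ or $v$ is an ear, the two ordered pairs $(u,v),(v,u)$ contribute at most $2$ to $K(D)$ by Lemma~\ref{lem:ceiling}(a), that is, at most $1$ each on average. If $u$ and $v$ are heavy, then by parts (b) and (c) the number $\kappa_D(u,v)$ is at most $1$, plus $1$ if $(u,v)$ is a double pair, plus $1$ if $u,v$ are adjacent. There are $2(2n-3)<4n$ ordered pairs of adjacent vertices. If $D$ is strong, every ordered pair contributes at least $1$ and every double pair at least $2$.
\end{proof}

\begin{example}\label{ex:four}
For $n=4$ there is one graph: a chord $xy$ and two ears $t,t'$. Here $N=2$. Orient $x\to y$, $y\to t\to x$ and $y\to t'\to x$. This orientation is strong and $(y,x)$ is a double pair, so $K\ge 13$. Conversely, the ten ordered pairs containing an ear contribute at most $10$, and $\kappa_D(x,y)+\kappa_D(y,x)\le 3$, both by Lemma~\ref{lem:ceiling}(a). Hence $\bar\kappa_{\max}=13/12$.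
\end{example}

To beat the constant $1$ in large graphs we need a number of double pairs of order $n^2$, and most of these pairs are nonadjacent. If $u,v$ lie on different sides of a chord $xy$, two disjoint paths from $u$ to $v$ must pass one through $x$ and one through $y$. This suggests orienting one side of a chord so that its heavy vertices \emph{send} two disjoint paths to $x$ and $y$, and the other side so that its heavy vertices \emph{receive} two disjoint paths from $x$ and $y$.

\begin{example}\label{ex:six}
The smallest case with a heavy vertex on each side of a chord has order $6$. Take the hexagon with outer cycle $x,t,v,y,t',u$ and chords $xy$, $xv$, $yu$, oriented as in Figure~\ref{fig:six}. The cycles $x\to v\to t\to x$ and $u\to y\to t'\to u$ are directed, and $x\to y$, $u\to x$ join them in both directions, so the orientation is strong. The vertex $u$ sends arcs to $x$ and $y$, and $v$ receives arcs from $x$ and $y$. Writing paths as words, we find the double pairs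
\[
(u,v):\ uxv,\ uyv;\qquad (u,x):\ ux,\ uyvtx;\qquad (u,y):\ uy,\ uxy;
\]
\[
(x,v):\ xv,\ xyv;\qquad (y,x):\ yvtx,\ yt'ux.
\]
These five pairs are the ones that the general construction (Lemma~\ref{lem:chord}) guarantees. Here $(y,v)$ is a sixth, through $yv$ and $yt'uxv$, so $\bar\kappa\ge36/30$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,every node/.style={circle,draw,inner sep=1pt,minimum size=6mm}]
\node (s) at (0,0) {$t'$}; \node (y) at (2,0) {$y$}; \node (v) at (4,0) {$v$};
\node (u) at (1,1.5) {$u$}; \node (x) at (3,1.5) {$x$}; \node (t) at (5,1.5) {$t$};
\draw[->,very thick] (x) -- (y);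
\foreach \a/\b in {u/x,u/y,y/s,s/u,x/v,y/v,v/t,t/x} \draw[->] (\a) -- (\b);
\end{tikzpicture}
\caption{A strong orientation of a triangulated hexagon. To the left of the chord $xy$ (thick), the vertex $u$ sends disjoint paths to $x$ and $y$; to the right, $v$ receives disjoint paths from $x$ and $y$. The ears $t,t'$ carry the return routes.}\label{fig:six}
\end{figure}

If this can be done at any chord, then a chord whose sides have weights $r$ and $s$ yields about $rs$ double pairs. A chord that halves the weight would give $N^2/4$, and with $N=n/2$ one would guess the constant $1+\frac1{16}$. But such a chord need not exist. If the heavy vertices are spread evenly over the three pieces around a central triangle, then every chord has a side of weight at most about $N/3$, and the product is at most about $\frac N3\cdot\frac{2N}3=\frac{2N^2}9$. With $N=n/2$ this gives $1+\frac29\cdot\frac14=\frac{19}{18}$. Theorem~\ref{thm:lower} says that the split into one third and two thirds is always available. Theorem~\ref{thm:sharp} says that there are graphs in which no orientation, of whatever design, does better.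

\section{Sink and source orientations}\label{sec:sink}

We need an orientation of a piece that is strong and that delivers two disjoint paths from the root edge to every heavy non-root vertex at once. The splitting (F3) reduces this to the same task for the two parts at the apex.

\begin{lemma}\label{lem:sink}
Let $P$ be a maximal outerplanar graph of order at least $3$ with an outer edge $xy$ as root edge. Then $P$ has an orientation such that
\begin{itemize}
\item[(i)] it is strong, and
\item[(ii)] for every non-root vertex $v$ with $\deg_P(v)\ge3$ there are paths $x\leadsto v$ and $y\leadsto v$ sharing only $v$.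
\end{itemize}
\end{lemma}

The restriction to degree at least $3$ cannot be dropped: two paths as in (ii) enter $v$ by two different arcs, and in a strong orientation $v$ also needs an outgoing arc.

\begin{proof}
We use induction on the order of $P$. If $P$ is a triangle, orient it cyclically; (ii) is vacuous. Let $P$ have order at least $4$, and let $z,P_1,P_2$ be as in (F3), with $P_1$ on $xz$ and $P_2$ on $zy$. They are not both single edges. The statement is symmetric in $x$ and $y$, so we may assume that $P_1$ has order at least $3$; orient it by induction, with root edge $xz$. The non-root vertices of $P$ are $z$ and the non-root vertices of $P_1$ and $P_2$, and the latter have the same degree in $P_i$ as in $P$ by (F1).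

\emph{Case 1: $P_2$ has order at least $3$.} Orient $P_2$ by induction, with root edge $zy$, and orient $xy$ arbitrarily. The result is strong, because every vertex reaches $z$ and is reached from $z$ inside $P_1$ or $P_2$. For $v=z$ take a path $x\leadsto z$ in $P_1$ and a path $y\leadsto z$ in $P_2$; they share only $z$. Let $v$ be a non-root vertex of $P_1$ of degree at least $3$. Take paths $x\leadsto v$ and $z\leadsto v$ in $P_1$ sharing only $v$, and put a path $y\leadsto z$ in $P_2$ in front of the second. Since $P_2$ meets $P_1$ only in $z$, this gives a path $y\leadsto v$ that shares only $v$ with $x\leadsto v$. For non-root vertices of $P_2$ exchange the roles of $(x,P_1)$ and $(y,P_2)$.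

\emph{Case 2: $P_2$ is the edge $zy$.} Now $y$ has only the neighbors $x$ and $z$. Put $x\to y\to z$. The result is strong, since $P_1$ is strong and $y$ is entered from $P_1$ and leads back to it. For $v=z$ take a path $x\leadsto z$ in $P_1$ and the arc $y\to z$. For a non-root vertex $v$ of $P_1$ of degree at least $3$ take paths $x\leadsto v$ and $z\leadsto v$ in $P_1$ sharing only $v$, and put the arc $y\to z$ in front of the second.
\end{proof}

An orientation as in Lemma~\ref{lem:sink} is a \emph{sink orientation}. Reversing all its arcs gives a \emph{source orientation}: it is strong, and every non-root vertex $u$ of degree at least $3$ has paths $u\leadsto x$ and $u\leadsto y$ sharing only $u$. In both cases the path at $x$ avoids $y$ and the path at $y$ avoids $x$, so neither uses the edge $xy$.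

We now combine a sink and a source orientation across a chord. The only obstacle is that the chord belongs to both pieces, and the two orientations may direct it differently. The last observation shows that the pairs of disjoint paths are not affected.

\begin{lemma}\label{lem:chord}
Let $xy$ be a chord of $G$ whose sides have weights $r$ and $s$. Then $G$ has a strong orientation $D$ with $m(D)\ge(s+1)(r+2)-1$.
\end{lemma}

\begin{proof}
Let $U,U'$ be the sides of weights $r,s$, let $P,P'$ be the corresponding pieces, and let $R\subseteq U$, $S\subseteq U'$ be the sets of heavy vertices, so $|R|=r$ and $|S|=s$. Take a sink orientation $D_P$ of $P$ and a source orientation $D_{P'}$ of $P'$, and name the ends of the chord so that $x\to y$ in $D_P$. Let $D$ agree with $D_P$ on all edges of $P$, and with $D_{P'}$ on the edges of $P'$ other than $xy$. Every path of $D_P$ is a path of $D$, and so is every path of $D_{P'}$ that does not use the edge $xy$.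

\emph{$D$ is strong.} The vertices of $P$ reach one another in $D_P$. Let $u\in U'$. A path from $u$ to $x$ in $D_{P'}$, stopped at its first vertex in $\{x,y\}$, does not use the edge $xy$; so $u$ reaches $P$ in $D$. A path from $x$ to $u$ in $D_{P'}$, started at its last vertex in $\{x,y\}$, shows that $u$ is reached from $P$ in $D$.

\emph{Double pairs.} For $u\in S$ let $A_x\colon u\leadsto x$ and $A_y\colon u\leadsto y$ be paths of $D_{P'}$ sharing only $u$, and for $v\in R$ let $B_x\colon x\leadsto v$ and $B_y\colon y\leadsto v$ be paths of $D_P$ sharing only $v$. All four are paths of $D$. Let $C\colon y\leadsto x$ be a path of $D_P$; its interior is a nonempty subset of $U$, because the chord is directed $x\to y$. The following pairs of paths are internally disjoint, since $P$ and $P'$ share only $x$ and $y$, the paths $A_x,B_x$ avoid $y$, and $A_y,B_y$ avoid $x$.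
\begin{center}
\begin{tabular}{llll}
pair & first path & second path & number of pairs\\ \hline
$(u,v)$ & $A_x$, then $B_x$ & $A_y$, then $B_y$ & $rs$\\
$(u,x)$ & $A_x$ & $A_y$, then $C$ & $s$\\
$(u,y)$ & $A_y$ & $A_x$, then $x\to y$ & $s$\\
$(x,v)$ & $B_x$ & $x\to y$, then $B_y$ & $r$
\end{tabular}
\end{center}
One of $(x,y),(y,x)$ is a further double pair. If $D_{P'}$ has $x\to y$, it contains a path $y\leadsto x$ with nonempty interior in $U'$, which together with $C$ gives $\kappa_D(y,x)\ge2$. If $D_{P'}$ has $y\to x$, it contains a path $x\leadsto y$ with nonempty interior in $U'$, which together with the arc $x\to y$ of $D$ gives $\kappa_D(x,y)\ge2$. Since $x$ and $y$ are heavy, all these pairs are counted by $m(D)$, and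
\[
m(D)\ge rs+2s+r+1=(s+1)(r+2)-1 .\qedhere
\]
\end{proof}

Example~\ref{ex:four} is the case $r=s=0$ and Example~\ref{ex:six} the case $r=s=1$.

\section{A balanced chord and the proof of Theorem~\ref{thm:lower}}\label{sec:balance}

It remains to find a chord that splits the weight well. As with the center of mass of a weighted tree, we move in the dual tree toward the heavier side until no move is left.

\begin{lemma}\label{lem:balance}
If $n\ge4$, then $G$ has a chord with a side whose weight $s$ satisfies $\frac{N-3}3\le s\le\frac{N-2}2$.
\end{lemma}

\begin{proof}
Each chord has one of its two triangles toward each of its sides. Direct the corresponding edge of the dual tree toward the triangle on the side of larger weight, breaking ties arbitrarily. The tree has more vertices than edges, and each edge leaves exactly one vertex, so some triangle $T$ has no outgoing edge. For each of the three edges of $T$, call the side not containing the third vertex of $T$ its \emph{far side}, and let $w_1,w_2,w_3$ be the weights of the far sides.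

If an edge of $T$ is a chord, its dual edge points to $T$, so its far side is not the heavier one and has weight at most $\frac{N-2}2$. If an edge of $T$ is an outer edge, its far side is empty and has weight $0$. The far sides are the three arcs into which the vertices of $T$ cut the outer cycle, so $w_1+w_2+w_3\ge N-3$, and the largest weight $s$ among them is at least $\frac{N-3}3$. Since $n\ge4$, at least one edge of $T$ is a chord, and therefore the largest weight is attained at a chord.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Take the chord of Lemma~\ref{lem:balance}. Its other side has weight $r=N-2-s$, so Lemma~\ref{lem:chord} gives a strong orientation $D$ with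
\[
m(D)\ge g(s),\qquad g(\sigma)=(\sigma+1)(N-\sigma)-1 .
\]
We claim that $g(s)\ge\frac{2N^2}9$. If $N=2$, then $s=0$ and $g(0)=1>\frac89$. Let $N\ge3$. The derivative $g'(\sigma)=N-1-2\sigma$ is positive for $\sigma\le\frac{N-2}2$, so
\[
g(s)\ge g\Bigl(\frac{N-3}3\Bigr)=\frac N3\Bigl(\frac{2N}3+1\Bigr)-1=\frac{2N^2}9+\frac N3-1\ge\frac{2N^2}9 .
\]
By Lemma~\ref{lem:reduce}, $K(D)\ge n(n-1)+\frac{2N^2}9$. Dividing by $n(n-1)$ gives the first inequality, as $N=n-\ell$. The second follows from $N\ge n/2$, since $\frac{2(n/2)^2}{9n(n-1)}=\frac{n}{18(n-1)}$, and the third from $n>n-1$.
\end{proof}

\begin{remark}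
The double pairs that contain $x$ or $y$ are only linearly many, but the exact bound depends on them. For $s=\frac{N-3}3$ and $r=N-2-s$ the main term alone is $rs=\frac{2N^2}9-N+1$, which falls short of $\frac{2N^2}9$.
\end{remark}

\section{Valves}\label{sec:valve}

For Theorem~\ref{thm:sharp} we must bound $m(D)$ for \emph{every} orientation $D$ of a suitable graph, so we need a structure that forces a part of the graph to choose between sending and receiving. Case 2 in the proof of Lemma~\ref{lem:sink} shows one. There the second path to a vertex of $P_1$ entered through the outer edge $yz$, and no other entrance avoiding $x$ was available. A single edge has a single direction, so it works as a one-way valve.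

\begin{lemma}\label{lem:valve}
Let $abc$ be a triangle of $G$ with $ab$ an outer edge and $bc$ a chord, and let $B$ be the side of $bc$ not containing $a$. Let $D$ be an orientation of $G$, let $u\in B$ and $v\notin B\cup\{b,c\}$. If $\kappa_D(u,v)\ge2$, then $b\to a$ in $D$. If $\kappa_D(v,u)\ge2$, then $a\to b$ in $D$.
\end{lemma}

\begin{proof}
First, $a$ is the only neighbor of $b$ outside $B\cup\{c\}$. Indeed, apply (F3) to the piece on the side of $bc$ containing $a$: its apex is $a$, and its part on $ba$ is a single edge because $ab$ is an outer edge, so the only edges of this piece at $b$ are $bc$ and $ba$.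

Let $\kappa_D(u,v)\ge2$. By (F1) each of two internally disjoint paths from $u$ to $v$ has $b$ or $c$ in its interior, so one of them, $Q$, avoids $c$. Consider the last vertex of $Q$ in $B\cup\{b\}$. It is not the end $v$, and its successor lies outside $B\cup\{b,c\}$. All neighbors of a vertex of $B$ lie in $B\cup\{b,c\}$, so this last vertex is $b$ and its successor is $a$. Thus $b\to a$. The second statement follows by applying the first to the reverse of $D$.
\end{proof}

We call $ab$ a \emph{valve} for $B$. It is \emph{out} if $b\to a$ and \emph{in} if $a\to b$. The hypothesis that $ab$ is an outer edge is essential: if $ab$ is a chord, a strong orientation of the piece beyond $ab$ leads both from $b$ to $a$ and from $a$ to $b$, as in Case 1 of the proof of Lemma~\ref{lem:sink}.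

\section{The extremal graphs and the proof of Theorem~\ref{thm:sharp}}\label{sec:family}

Section~\ref{sec:double} suggests three equal \emph{branches} around a central triangle, each behind a valve. The valves allow double pairs between branches only from an out branch to an in branch, which accounts for at most $2\cdot(N/3)^2$ pairs. They say nothing about the $3\cdot(N/3)^2$ pairs inside the branches. We therefore divide each branch into many \emph{cells}, each behind a valve of its own. A cell either sends or receives, and pairs inside one cell are negligible when the cells are many. The cells must also be large, so that the vertices of the frame holding them are negligible, and they must carry an adjustable number of ears. A fan serves both purposes.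

\subsection*{Construction}
Let $d\ge2$, $w\ge1$ and $1\le e\le w+1$ be integers. Start with a triangle $c_1c_2c_3$, with indices $i$ modulo $3$. For each $i$ carry out the following steps (Figure~\ref{fig:branch}).
\begin{itemize}
\item[(1)] Add a vertex $b_i$ adjacent to $c_i$ and $c_{i+1}$.
\item[(2)] On the edge $b_ic_{i+1}$ glue a polygon with vertices $q_{i,0}=b_i,q_{i,1},\dots,q_{i,d}=c_{i+1}$, in this order, triangulated arbitrarily.
\item[(3)] For $j=1,\dots,d$ add a vertex $p_{ij}$ adjacent to $q_{i,j-1}$ and $q_{i,j}$.
\item[(4)] On each edge $p_{ij}q_{i,j}$ glue a fan: the polygon $q_{i,j},y_0,y_1,\dots,y_w$ with $y_0=p_{ij}$ and new vertices $y_1,\dots,y_w$, triangulated by the edges $q_{i,j}y_k$. The set $W_{ij}=\{y_1,\dots,y_w\}$ is the \emph{core} of the cell $(i,j)$.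
\item[(5)] In each fan, on the edge $y_wq_{i,j}$ and on $e-1$ of the $w$ edges $y_{k-1}y_k$, add a new vertex adjacent to both ends of the edge.
\end{itemize}
Each step glues a triangulated polygon along an edge that is an outer edge at that moment, so the result $G=G(d,w,e)$ is maximal outerplanar. Nothing is glued on $c_ib_i$ or on $q_{i,j-1}p_{ij}$, so these remain outer edges.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \n/\a in {c1/225,b/200,p1/180,y1/160,z1/142,y2/124,z2/106,q/86,p2/64,x1/44,z3/26,x2/8,z4/-12,c2/-45,c3/-90} \coordinate (\n) at (\a:2.8);
\draw (b)--(c2)--(c1) (b)--(q)--(c2) (p1)--(q)--(y1)--(p1) (y1)--(y2)--(q) (y1)--(z1)--(y2)--(z2)--(q);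
\draw (p2)--(c2)--(x1)--(p2) (x1)--(x2)--(c2) (x1)--(z3)--(x2)--(z4)--(c2);
\draw[dashed] (c1)--(c3)--(c2);
\draw[line width=2pt] (c1)--(b) (b)--(p1) (q)--(p2);
\foreach \n in {c1,c2,c3,b,p1,p2,q,y1,y2,x1,x2} \fill (\n) circle (2.2pt);
\foreach \n in {z1,z2,z3,z4} \draw[fill=white] (\n) circle (2.2pt);
\foreach \a/\l in {225/$c_1$,200/$b_1$,180/$p_{11}$,160/$y_1$,124/$y_2$,86/$q_{1,1}$,64/$p_{12}$,44/$y_1$,8/$y_2$,-45/$c_2$,-90/$c_3$} \node at (\a:3.2) {\l};
\end{tikzpicture}
\caption{Branch $1$ of $G(d,w,e)$ for $d=w=e=2$, with $q_{1,0}=b_1$ and $q_{1,2}=c_2$. The other two branches are glued on the dashed edges. Ears are white. The thick outer edges are the valves: $c_1b_1$ for the branch, $b_1p_{11}$ and $q_{1,1}p_{12}$ for its two cells, whose cores are the two sets $\{y_1,y_2\}$.}\label{fig:branch}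
\end{figure}

The vertices added in step (5) have degree $2$, and all others are heavy. A core vertex $y_k$ is adjacent to $y_{k-1}$, to $q_{i,j}$, and to $y_{k+1}$ if $k<w$ or to the vertex added on $y_wq_{i,j}$ if $k=w$; this is why that edge always receives an ear. The vertex $p_{ij}$ is adjacent to $q_{i,j-1},q_{i,j},y_1$. The vertex $b_i$ is adjacent to $c_i,c_{i+1},p_{i1}$. For $1\le j\le d$ the vertex $q_{i,j}$ is adjacent to $q_{i,j-1},p_{ij},y_1$, and this includes $c_{i+1}=q_{i,d}$. The heavy vertices outside the cores are the \emph{frame} vertices: three $c_i$, three $b_i$, $3d$ vertices $p_{ij}$ and $3(d-1)$ vertices $q_{i,j}$ with $1\le j\le d-1$, in total $6d+3$. Hence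
\begin{equation}\label{eq:count}
\ell=3de,\qquad n=3d(w+e)+6d+3 .
\end{equation}

\subsection*{Double pairs between cells}

\begin{lemma}\label{lem:cells}
In every orientation $D$ of $G(d,w,e)$, the number $M$ of double pairs $(u,v)$ with $u$ and $v$ in different cores is at most $2d^2w^2$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:valve} applies to the triangle $(a,b,c)=(q_{i,j-1},p_{ij},q_{i,j})$, where $B$ consists of $W_{ij}$ and the ears of the cell $(i,j)$, and to the triangle $(a,b,c)=(c_i,b_i,c_{i+1})$, where $B$ contains the cores $W_{i1},\dots,W_{id}$ and meets no other core. Call the cell $(i,j)$ \emph{out} if $p_{ij}\to q_{i,j-1}$ and \emph{in} otherwise, and call the branch $i$ \emph{out} if $b_i\to c_i$ and \emph{in} otherwise. Let $(u,v)$ be a double pair with $u\in W_{ij}$, $v\in W_{i'j'}$ and $(i,j)\ne(i',j')$. Then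
\begin{itemize}
\item[($\alpha$)] the cell $(i,j)$ is out and the cell $(i',j')$ is in, and
\item[($\beta$)] if $i\ne i'$, the branch $i$ is out and the branch $i'$ is in.
\end{itemize}
Let $f_id$ be the number of out cells in branch $i$, so $0\le f_i\le1$. By ($\alpha$), at most $f_i(1-f_{i'})d^2w^2$ of the pairs counted by $M$ go from branch $i$ to branch $i'$, and by ($\beta$) none do if $i\ne i'$, unless $i$ is out and $i'$ is in. So $M\le Fd^2w^2$ with
\[
F=\sum_{i=1}^3 f_i(1-f_i)+\sum_{i\text{ out},\ i'\text{ in}}f_i(1-f_{i'}).
\]
If all branches are out or all are in, the second sum is empty and $F\le\frac34$. Suppose that exactly one branch is out, say branch $1$. Then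
\[
F=f_1(1-f_1)+\sum_{i=2,3}(f_1+f_i)(1-f_i).
\]
The two factors $f_1+f_i$ and $1-f_i$ have sum $1+f_1$, so their product is at most $\frac{(1+f_1)^2}4$, and
\[
F\le f_1-f_1^2+\frac{(1+f_1)^2}2=\frac12+2f_1-\frac{f_1^2}2\le2,
\]
because the last function of $f_1$ has derivative $2-f_1>0$ on $[0,1]$ and equals $2$ at $f_1=1$. If exactly two branches are out, reverse all arcs of $D$. This turns each double pair $(u,v)$ into the double pair $(v,u)$, so $M$ is unchanged, and now exactly one branch is out.
\end{proof}

\begin{remark}
The value $F=2$ occurs for $f_1=1$, $f_2=f_3=0$ with only branch $1$ out: one branch sends and two receive, as in the proof of Theorem~\ref{thm:lower}. The branch valves are what produce $\frac29$. Condition ($\alpha$) alone bounds $M/(d^2w^2)$ only by $\phi(3-\phi)$ with $\phi=f_1+f_2+f_3$, which can be $\frac94$; for $N\approx3dw$ this is the $N^2/4$ of a perfectly balanced chord.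
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $D$ be any orientation of $G(d,w,e)$. A double pair not counted by $M$ has both vertices in one core or contains a frame vertex. There are $3d$ cores of size $w$, $6d+3$ frame vertices and $3dw+6d+3$ heavy vertices, so the number of such ordered pairs is at most
\[
E=3dw^2+2(6d+3)(3dw+6d+3).
\]
Thus $m(D)\le2d^2w^2+E$ by Lemma~\ref{lem:cells}, and Lemma~\ref{lem:reduce} gives
\begin{equation}\label{eq:upper}
\bar\kappa_{\max}\bigl(G(d,w,e)\bigr)\le1+\frac{2d^2w^2+E+4n}{n(n-1)} .
\end{equation}

Given $\lambda\in[0,\frac12]$, put $\mu=\frac\lambda{1-\lambda}\in[0,1]$, and take $w=d$ and $e=\max\{1,\lfloor\mu d\rfloor\}$. Then $1\le e\le w$, so the graph is defined, and $|e-\mu d|\le1$, so $e/d\to\mu$ as $d\to\infty$. By \eqref{eq:count},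
\[
\frac n{d^2}\to3(1+\mu)=\frac3{1-\lambda},\qquad \frac\ell n\to\frac{\mu}{1+\mu}=\lambda .
\]
Moreover $E=O(d^3)$ and $n=O(d^2)$, while $n(n-1)/d^4\to9/(1-\lambda)^2$. So \eqref{eq:upper} yields
\[
\limsup_{d\to\infty}\bar\kappa_{\max}(G)\le1+\frac29(1-\lambda)^2 .
\]
Theorem~\ref{thm:lower} gives the matching lower bound
\[
\bar\kappa_{\max}(G)\ge1+\frac29\Bigl(1-\frac\ell n\Bigr)^2\frac n{n-1}\ \longrightarrow\ 1+\frac29(1-\lambda)^2 .
\]
Hence the limit exists and has the stated value, which is $1+\frac29\cdot\frac14=\frac{19}{18}$ for $\lambda=\frac12$. The infimum of $\bar\kappa_{\max}(G)$ is therefore at most $\frac{19}{18}$, and by the strict inequality in Theorem~\ref{thm:lower} it equals $\frac{19}{18}$ and is not attained.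
\end{proof}

\begin{thebibliography}{9}
\bibitem{CDGOM} Rocio M. Casablanca, Peter Dankelmann, Wayne Goddard, Ortrud R. Oellermann, Lucas Mol, \emph{The maximum average connectivity among all orientations of a graph}, arXiv:1907.07219 (2019).
\end{thebibliography}
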